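# Counting vertex-transitive graphs of fixed valency: regular groups, shared bits, and cycle lengths

All graphs are finite, connected and simple, except for the trees and the infinite Cayley graphs that appear as tools. $\log$ is the natural logarithm. "For large $n$" means for all sufficiently large $n$, where the threshold may depend on the valency $d$.

## 1. Graphs in which every vertex has one edge of each color

Fix $d\ge 3$. Call a $d$-valent graph *fully colored* if its edges carry colors $1,\dots,d$ and each vertex lies on exactly one edge of each color. Isomorphisms of fully colored graphs must preserve every color. For example, the $3$-dimensional cube, with edges colored by their direction, is fully colored with $d=3$.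

An automorphism of a fully colored graph that fixes a vertex $v$ also fixes the neighbor of $v$ along each color, and hence, by connectedness, fixes everything. So if the color-preserving automorphism group is transitive on vertices, then it is regular: transitive with trivial stabilizers. For fully colored graphs the notions "vertex-transitive", "has a regular group of automorphisms" and "the full automorphism group is regular" coincide. There is one number to estimate, and we now bound it from below.

**The dictionary.** Let $U=\langle s_1,\dots,s_d\mid s_1^2,\dots,s_d^2\rangle$. If $N\lhd U$ has finite index and $s_1N,\dots,s_dN$ are distinct and different from $N$, let $\mathrm{Cay}(U/N)$ have vertex set $U/N$ and edges $\{xN,xs_iN\}$ of color $i$. This is a fully colored graph, and $U/N$ acts regularly on it by left multiplication. Suppose $\psi:\mathrm{Cay}(U/N)\to\mathrm{Cay}(U/N')$ is an isomorphism of colored graphs. Compose it with a left translation so that it maps the vertex $1$ to the vertex $1$. The walk from $1$ with colors $i_1,\dots,i_m$ is closed in $\mathrm{Cay}(U/N)$ exactly when $s_{i_1}\cdots s_{i_m}\in N$,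 and $\psi$ maps it to the walk with the same colors. Hence $N=N'$. So we need many normal subgroups of $U$ of small index.

Two lemmas do the counting. They are stated for more general groups because they return in Section 7.

**Lemma 1.** Let $F$ be a free group of finite rank $\rho$. Put $P_1=F$ and $P_{m+1}=P_m^2[P_m,F]$, the subgroup generated by all squares of elements of $P_m$ and all commutators $[p,f]=p^{-1}f^{-1}pf$ with $p\in P_m$, $f\in F$. Then:

1. each $P_m$ is characteristic in $F$ and $|F:P_m|$ is a power of $2$, with $|F:P_2|=2^\rho$;
2. $\bigcap_m P_m=1$;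
3. $P_2/P_3$ is a finite elementary abelian $2$-group of rank at least $\rho(\rho+1)/2$.

*Proof.* *Part 1.* By induction, an automorphism of $F$ maps $P_m$ to itself, hence permutes the given generators of $P_{m+1}$. The group $P_{m+1}$ contains $P_m^2$ and $[P_m,P_m]$, so $P_m/P_{m+1}$ is elementary abelian. If $|F:P_m|$ is finite, then $P_m$ is finitely generated and $P_m/P_{m+1}$ is finite. Finally $F/P_2=F/F^2[F,F]\cong\mathbb Z_2^\rho$.

*Part 2.* Let $y_1,\dots,y_\rho$ be free generators. Let $R$ be the ring of power series over $\mathbb F_2$ in non-commuting variables $X_1,\dots,X_\rho$, and let $J^m$ be the ideal of series all of whose monomials have degree at least $m$; put $J=J^1$. Elements of $1+J$ are invertible. Let $\mu:F\to 1+J$ be the homomorphism with $\mu(y_i)=1+X_i$.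

The map $\mu$ is injective. A non-trivial element is $w=y_{i_1}^{e_1}\cdots y_{i_k}^{e_k}$ with $k\ge1$, $i_j\ne i_{j+1}$ and $e_j\neq0$. Write $e_j=2^{\sigma_j}u_j$ with $u_j$ odd. Over $\mathbb F_2$ we have $(1+X)^{2^\sigma}=1+X^{2^\sigma}$, so
$$(1+X)^{e_j}=(1+X^{2^{\sigma_j}})^{u_j}=1+X^{2^{\sigma_j}}+\text{higher terms},$$
also when $u_j<0$. Consider the monomial $X_{i_1}^{2^{\sigma_1}}\cdots X_{i_k}^{2^{\sigma_k}}$ in $\mu(w)$. A product of terms $X_{i_j}^{n_j}$ chosen from the factors can equal this monomial, which has $k$ blocks, only if no $n_j$ is $0$, and then $n_j=2^{\sigma_j}$ for all $j$. So its coefficient is $1$, and $\mu(w)\ne1$.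

Next, $\mu(P_m)\subseteq 1+J^m$, by induction. If $\mu(p)=1+u$ with $u\in J^m$ and $\mu(f)=1+v$ with $v\in J$, then $\mu(p)^2=1+u^2\in1+J^{2m}$. From $pf=fp[p,f]$ we get $\mu([p,f])-1=\mu(fp)^{-1}(uv-vu)\in J^{m+1}$. Since $\bigcap_mJ^m=0$ and $\mu$ is injective, $\bigcap_mP_m=1$.

*Part 3.* $P_2/P_3$ is finite and elementary abelian by Part 1. The map $P_2\to J^2/J^3$, $p\mapsto\mu(p)-1$, is a homomorphism, since $(1+u)(1+v)=1+u+v+uv$ and $uv\in J^4$ for $u,v\in J^2$; it kills $P_3$. It sends $y_i^2$ to $X_i^2$ and, by the formula for commutators, $[y_i,y_j]$ to $X_iX_j+X_jX_i$. These $\rho+\binom\rho2=\rho(\rho+1)/2$ images are linearly independent. $\square$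

**Lemma 2.** Let $W$ be a group and let $N_1\lhd W$ be free of finite rank with $|W:N_1|$ a power of $2$. Let $\kappa\ge\frac14$ be such that every $H\le N_1$ that is normal and of finite index in $W$ is free of rank $1+\kappa|W:H|$. Then for all sufficiently large $n$, there are at least $2^{\kappa(\log_2n)^2/1600}$ normal subgroups $N$ of $W$ with $N\le N_1$ and $|W:N|\le n$.

*Proof.* **Step 1: normal subgroups of every large $2$-power index.** Let $P_m$ be the series of Lemma 1 for $F=N_1$. Each $P_m$ is characteristic in $N_1$, hence normal in $W$, and has $2$-power index. The indices are unbounded: otherwise the series would stabilize at a finite-index subgroup of $N_1$, which would be infinite because $N_1$ is free of rank at least $1$, contradicting $\bigcap P_m=1$. In a finite $2$-group every non-trivial normal subgroup meets the center, so it contains a normal subgroup of order $2$. Applied repeatedly in quotients of $W/P_m$, this gives a chain of normal subgroups of $W$ from $P_m$ up to $N_1$ with successive indices $2$. So for every $k$ with $2^k\ge|W:N_1|$ there is $H\lhd W$ with $H\le N_1$ and $|W:H|=\ell:=2^k$.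 Fix such an $H$ for each $k$. It is free of rank $\rho=1+\kappa\ell$.

**Step 2: a large space on which $W$ acts trivially.** Let $H_2=H^2[H,H]$ and $H_3=H_2^2[H_2,H]$. These are the groups $P_2,P_3$ of Lemma 1 for $F=H$, so they are normal in $W$. Put $\mathcal E=H_2/H_3$, a finite $\mathbb F_2$-space with $\dim\mathcal E\ge\rho(\rho+1)/2$. $W$ acts on it by conjugation, and $H$ acts trivially since $[H_2,H]\le H_3$. So $\mathcal E$ is a module for the $2$-group $Q=W/H$ of order $\ell$. Let $\Delta$ be the augmentation ideal of $\mathbb F_2Q$ and $t=\dim\mathcal E/\Delta\mathcal E$.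

We claim that $\mathcal E$ is generated by $t$ elements as an $\mathbb F_2Q$-module. A non-zero finite $\mathbb F_2Q$-module has a non-zero fixed vector, by counting orbits of a $2$-group on a set of even size. So all simple modules are trivial, $\Delta$ kills each composition factor of $\mathbb F_2Q$, and $\Delta^\ell=0$. Let $M\le\mathcal E$ be the submodule generated by lifts of a basis of $\mathcal E/\Delta\mathcal E$. Then $\mathcal E=M+\Delta\mathcal E=M+\Delta^2\mathcal E=\dots=M+\Delta^\ell\mathcal E=M$, as claimed. Hence $t\ell\ge\dim\mathcal E\ge\rho(\rho+1)/2$, and since $\rho\ge\kappa\ell$,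
$$t\ \ge\ \ell\kappa^2/2 .$$

**Step 3: many normal subgroups of the same index.** Since $\Delta\mathcal E=[H_2,W]H_3/H_3$, every $N$ with $[H_2,W]H_3\le N\le H_2$ satisfies $[N,W]\le[H_2,W]\le N$, so it is normal in $W$. Such $N$ correspond to the subspaces of $\mathcal E/\Delta\mathcal E\cong\mathbb F_2^t$. For $R\le t$ there are at least $2^{R(t-R)}$ subspaces of codimension $R$: for each $R\times(t-R)$ matrix $M$ take $\{(Mz,z)\}$; different matrices give different subspaces. For these $N$,
$$|W:N|=|W:H|\,|H:H_2|\,|H_2:N|=2^{M_k},\qquad M_k=k+1+\ell\kappa+R .$$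
Take $R=\lfloor \ell\kappa^2/(4(1+\kappa))\rfloor$. For large $\ell$ we have $R\ge\ell\kappa^2/(5(1+\kappa))$. Also $R\le\ell\kappa^2/4$, so $t-R\ge\ell\kappa^2/4$. This gives at least $2^{\ell^2\kappa^4/(20(1+\kappa))}$ subgroups $N$. Moreover $R\le\ell\kappa/4$, so $M_k\le2\ell\kappa$ as soon as $k+1\le\frac34\ell\kappa$. Let $k_0$ be such that all these estimates hold for $k\ge k_0$.

**Step 4: from powers of $2$ to all $n$.** Let $n\ge2^{M_{k_0}}$, and let $k\ge k_0$ be maximal with $2^{M_k}\le n$; it exists because $M_k\ge k$. With $\ell=2^k$ we get $\log_2n<M_{k+1}\le2\cdot2\ell\kappa=4\ell\kappa$. So the binary logarithm of the number of subgroups found is at least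
$$\frac{\ell^2\kappa^4}{20(1+\kappa)}\ \ge\ \frac{\kappa^2}{320(1+\kappa)}(\log_2n)^2\ \ge\ \frac{\kappa}{1600}(\log_2n)^2,$$
because $\kappa\ge\frac14$ gives $\kappa/(1+\kappa)\ge\frac15$. $\square$

**Proposition 3.** Let $d\ge3$. For large $n$ there are at least $n^{(d/9600)\log n}$ pairwise non-isomorphic fully colored $d$-valent graphs of order at most $n$ whose color-preserving automorphism group is regular.

*Proof.* Let $N_1$ be the kernel of the homomorphism $U\to\mathbb Z_2^d$ that sends $s_i$ to the $i$-th basis vector; its index is $2^d$. By the normal form in free products, the Cayley graph of $U$ is the $d$-valent tree. Let $H\le N_1$ be normal of finite index $\ell$ in $U$. It acts by left multiplication freely on the vertices. It inverts no edge: $hx=xs_i$ would give $h=xs_ix^{-1}$, which has non-zero image in $\mathbb Z_2^d$. A group acting freely and without inversions on a tree is the fundamental group of the quotient graph. Here the quotient has $\ell$ vertices and $d\ell/2$ edges, so $H$ is free of rank $1-\ell+d\ell/2=1+\kappa\ell$ with $\kappa=(d-2)/2$. The same holds for $H=N_1$. Since $d\ge3$,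 $\kappa\ge d/6\ge\frac14$. For $N\le N_1$ the cosets $s_iN$ are distinct and non-trivial, as their images in $\mathbb Z_2^d$ are. By Lemma 2 and the dictionary there are at least $2^{(d/9600)(\log_2n)^2}$ graphs, and $2^{c(\log_2n)^2}=\exp(c(\log n)^2/\log2)\ge n^{c\log n}$ for $c>0$. $\square$

What changes when the colors are taken away? Two things. Isomorphisms may now mix the generators. And, more seriously, a transitive group may have non-trivial vertex stabilizers, so that the graph is no longer described by a normal subgroup of $U$.

## 2. Without colors: $GRR_d\le CAY_d\le VT_d$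

**Definitions.** A graph is *vertex-transitive* if its automorphism group is transitive on vertices. It is a *Cayley graph* if it admits a group of automorphisms acting regularly on vertices. It is a *graphical regular representation* (GRR) if its full automorphism group acts regularly on vertices.

Examples. For $n\ge3$ the cycle $C_n$ is a Cayley graph of $\mathbb Z_n$ but not a GRR, because of its reflections. The cube is a Cayley graph and not a GRR: without colors its vertex stabilizers contain the $6$ permutations of the coordinates. $K_2$ is a (rather small) GRR; the graphs of Section 7 are GRRs of valency $d\ge3$. The Petersen graph, whose vertices are the $2$-subsets of $\{1,\dots,5\}$, adjacent when disjoint, is vertex-transitive with automorphism group $S_5$, but it is not Cayley. A subgroup of order $10$ in $S_5$ is generated by a $5$-cycle and an involution inverting it, as $S_5$ has no element of order $10$. That involution is a product of two disjoint transpositions, say $(1\,2)(3\,4)$, and it fixes the vertex $\{1,2\}$.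

Let $VT_d(n)$, $CAY_d(n)$, $GRR_d(n)$ be the numbers of isomorphism classes of $d$-valent vertex-transitive graphs, Cayley graphs, and GRRs of order at most $n$. Two facts are known and will be quoted.

* **Known result (1).** There are positive constants $a,b,c$ such that for every $d\ge3$, $n^{ad\log n}-c\le CAY_d(n)\le n^{bd\log n}$ for large $n$.
* **Known result (2).** There are positive constants $a,b,c$ such that $n^{a\log n}-c\le GRR_3(n)\le CAY_3(n)\le VT_3(n)\le n^{b\log n}$ for large $n$.

The problem comes from Primoz Potocnik, Pablo Spiga, Gabriel Verret, "Asymptotic enumeration of vertex-transitive graphs of fixed valency", arXiv:1210.5736 (2012). Prove or disprove: there are positive constants $a,b,c$ such that for every $d\ge3$,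
$$n^{ad\log n}-c\le GRR_d(n)\le CAY_d(n)\le VT_d(n)\le n^{bd\log n}\qquad\text{for large }n. \tag{1}$$

The statement is false: its last inequality fails, and the rest is true.

**Theorem A.** For every $d\ge229$ and all sufficiently large $n$ (depending on $d$), $VT_d(n)\ge\exp(n^{1/9})$. Since $n^{bd\log n}=\exp(bd\log^2n)$, no constants $a,b,c$ as in (1) exist.

**Theorem B.** For every $d\ge3$ and all sufficiently large $n$ (depending on $d$), $GRR_d(n)\ge n^{ad\log n}$ with $a=1/19200$. With Known result (1), there are absolute $a,b,c>0$ such that for every $d\ge3$, $n^{ad\log n}-c\le GRR_d(n)\le CAY_d(n)\le n^{bd\log n}$ for all large $n$.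

**Corollary.** For $d\ge229$ and $n$ large, $n^{1/9}\le\log VT_d(n)\le(dn+1)\log n$, so $\log\log VT_d(n)=\Theta(\log n)$. Also $CAY_d(n)/VT_d(n)\to0$.

The value $229$ is not optimized.

**Trying to prove the upper bound.** A sensible approach is to turn a vertex-transitive graph into a Cayley graph and quote Known result (1). Here is how far this goes.

**Observation 4.** The number of isomorphism classes of $d$-valent graphs of order at most $n$ that have a vertex-transitive group of automorphisms with stabilizers of order $m$ is at most $CAY_{dm}(mn)$.

*Proof.* Let $G$ be such a group for $\Gamma$, fix a vertex $v$, and let $S=\{g\in G: gv\sim v\}$. Then $1\notin S=S^{-1}$. In $\mathrm{Cay}(G,S)$, $g$ and $h$ are adjacent iff $g^{-1}hv\sim v$, that is, iff $hv\sim gv$. So this Cayley graph arises from $\Gamma$ by replacing each vertex with $m$ non-adjacent copies; it is connected, of valency $dm$ and order at most $mn$. It determines $\Gamma$, given $m$. Call two vertices twins if they have the same neighbors. All twin classes of $\Gamma$ have the same size $k$, and $\Gamma$ is obtained from its quotient $\Gamma_0$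 by twins by replacing vertices with $k$ copies. In the Cayley graph the twin classes have size $km$, and the quotient is again $\Gamma_0$. $\square$

For $m$ fixed, Known result (1) bounds this number by $(mn)^{bdm\log(mn)}\le n^{2bdm\log n}$ for large $n$. The argument stops at one point: the new valency is $dm$, so nothing is left when the stabilizers grow with $n$. Theorem A uses graphs with enormous stabilizers. They start out as *colored* graphs in which a color may occur at a vertex several times, exactly what was excluded in Section 1.

## 3. Parity constraints on shared bits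

**The torus, where only one bit survives.** Let $r\ge4$ be even, $T=\langle x_1\rangle\times\langle x_2\rangle\cong\mathbb Z_r\times\mathbb Z_4$, and let $X$ be the graph on $T$ with edges $e_{(i,t)}=\{t,tx_i^{-1}\}$ for $i\in\{1,2\}$, $t\in T$. This is $C_r\square C_4$, and distinct pairs $(i,t)$ give distinct edges. Put a bit on every edge and require, at every vertex $t$, that the sum of the four bits at $t$ be a prescribed $\theta(t)\in\mathbb F_2$. Flipping the bit on one edge changes the required parities at its two ends. As $X$ is connected, these changes span all functions $T\to\mathbb F_2$ of even weight. So, up to flips, all that remains of $\theta$ is $\sum_t\theta(t)$: one bit, however large the torus is. If isomorphism types correspond to classes of $\theta$ modulo flips, then we get two graphs.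

We want a system of parity constraints with very many classes modulo flips, and in which very many classes are invariant under a group that permutes the constraints transitively. To get it we put a lamp on each edge of the torus and let the two states of the lamp share the bit of that edge.

**The group.** Let $A$ be the elementary abelian $2$-group with basis $\{a_{i,t}:i\in\{1,2\},t\in T\}$, and $G=A\rtimes T$ with $ua_{i,t}u^{-1}=a_{i,ut}$ for $u\in T$. Put $a_i=a_{i,1}$. Then $|G|=4r\,2^{8r}$, and $G=\langle a_1,a_2,x_1,x_2\rangle$ because conjugation by $T$ turns $a_i$ into all $a_{i,t}$. The elements $1,a_1,a_2,x_1^{\pm1},x_2^{\pm1}$ are seven distinct elements, since $r\geq 4$. Think of $g=\alpha t$ $(\alpha\in A,\,t\in T)$ as a lamp configuration $\alpha$ together with a position $t$. Then $ga_i=\alpha a_{i,t}\,t$ toggles the lamp on the edge $e_{(i,t)}$, and $gx_i$ moves the position.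

**The wires.** Let $\mathcal B=\{(i,g\langle a_i\rangle):i=1,2,\ g\in G\}$; its elements are called wires. Each $g\in G$ reads four wires, indexed by $I=\{1,2\}\times\{0,1\}$: the index $i0$ reads $(i,g\langle a_i\rangle)$, and $i1$ reads $(i,gx_i\langle a_i\rangle)$. For $f\in\mathbb F_2^{\mathcal B}$ let $f_g\in\mathbb F_2^I$ be the vector of readings,
$$(f_g)_{i0}=f(i,g\langle a_i\rangle),\qquad (f_g)_{i1}=f(i,gx_i\langle a_i\rangle), \tag{2}$$
and let $\delta:\mathbb F_2^{\mathcal B}\to\mathbb F_2^G$ be the linear map $(\delta f)(g)=\sum_{\iota\in I}(f_g)_\iota$. By (2), neighboring elements read a common wire: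
$$(f_g)_{i0}=(f_{ga_i})_{i0},\qquad (f_g)_{i1}=(f_{gx_i})_{i0}. \tag{3}$$

**Duality.** Identify $\mathbb F_2^G$ with the group algebra $\mathbb F_2G$ via $y=\sum_gy(g)g$, so $(hy)(g)=y(h^{-1}g)$. Let $Z=(\operatorname{Im}\delta)^\perp$ for the form $\sum_g\theta(g)y(g)$; then $Z^\perp=\operatorname{Im}\delta$. The wire $(i,c\langle a_i\rangle)$ is read by $c,ca_i$ (with index $i0$) and by $cx_i^{-1},ca_ix_i^{-1}$ (with index $i1$). Testing against single wires, $y\in Z$ iff for all $c\in G$ and $i=1,2$,
$$y(c)+y(ca_i)+y(cx_i^{-1})+y(ca_ix_i^{-1})=0 .$$
The coefficient of $c$ in $yh$ is $y(ch^{-1})$, so this says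
$$y(1+x_i)(1+a_i)=0\quad\text{in }\mathbb F_2G,\qquad i=1,2. \tag{4}$$
Hence $Z$ is a left ideal. Let $\mathcal H=\mathrm{Hom}_G(Z,\mathbb F_2)$ be the space of linear functionals $\Theta:Z\to\mathbb F_2$ with $\Theta(gy)=\Theta(y)$ for all $g\in G$. Each $\Theta$ extends to $\mathbb F_2^G$, so there is $\theta:G\to\mathbb F_2$ with $\Theta(y)=\sum_g\theta(g)y(g)$ for $y\in Z$; we say that $\theta$ represents $\Theta$, and fix one such $\theta$ for each $\Theta\in\mathcal H$. Two functions represent the same functional iff they differ by an element of $Z^\perp=\operatorname{Im}\delta$. Thus $\mathcal H$ is the set of $G$-invariant classes of parity constraints modulo flips. We use the substitution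
$$\sum_h\theta(g_0h)y(h)=\sum_g\theta(g)y(g_0^{-1}g)=\sum_g\theta(g)(g_0y)(g)=\Theta(g_0y)\qquad(y\in Z,\ g_0\in G). \tag{5}$$

**The colored graph $\Gamma_\theta$.** Let $E=\{e\in\mathbb F_2^I:\sum_\iota e_\iota=0\}$, so $|E|=8$. For $\theta$ representing an element of $\mathcal H$, let
$$V_\theta=\{(g,b):g\in G,\ b\in\mathbb F_2^I,\ \textstyle\sum_\iota b_\iota=\theta(g)\},\qquad|V_\theta|=8|G|=r2^{8r+5},$$
with edges of eleven colors:

* color $\varphi_e$ ($0\ne e\in E$, seven colors): $(g,b)\sim(g,b+e)$;
* color $\alpha_i$ ($i=1,2$): $(g,b)\sim(ga_i,b')$ iff $b_{i0}=b'_{i0}$;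
* color $\xi_i$ ($i=1,2$): $(g,b)\sim(gx_i,b')$ iff $b_{i1}=b'_{i0}$.

So a vertex over $g$ is a possible reading at $g$ with the prescribed parity, and vertices over neighboring elements are joined when they agree on their common wire. Let $\Phi_g=\{(g,b)\in V_\theta\}$ be the fiber over $g$. The fibers over $g,ga_1,ga_2,gx_1^{\pm1},gx_2^{\pm1}$ are distinct, so each pair of vertices carries at most one color. Fixing one coordinate of $b'$ leaves $4$ choices in a fiber. Hence every vertex has valency $1$ in each color $\varphi_e$, $4$ in each $\alpha_i$, and $8$ in each $\xi_i$ ($4$ towards $gx_i$ and $4$ towards $gx_i^{-1}$). The graph is connected, because fibers are cliques and $a_1,a_2,x_1,x_2$ generate $G$.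

**Proposition 5.** The color-preserving automorphism group of $\Gamma_\theta$ is transitive on vertices.

*Proof.* **Step 1: automorphisms from flips.** Suppose $g_0\in G$ and $f\in\mathbb F_2^{\mathcal B}$ satisfy $\theta(g_0h)=\theta(h)+(\delta f)(h)$ for all $h$. Then $\psi(h,b)=(g_0h,b+f_h)$ maps $V_\theta$ bijectively to itself, since the coordinate sum of $b+f_h$ is $\theta(h)+(\delta f)(h)=\theta(g_0h)$. It preserves the colors $\varphi_e$, and it preserves $\alpha_i$ and $\xi_i$ by (3).

**Step 2: fibers are permuted transitively.** Given $g_0$, a suitable $f$ exists. By (5), the function $h\mapsto\theta(g_0h)-\theta(h)$ pairs with $y\in Z$ to $\Theta(g_0y)-\Theta(y)=0$, so it lies in $Z^\perp=\operatorname{Im}\delta$.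

**Step 3: each fiber is a single orbit.** For $g_0=1$ any $f\in\ker\delta$ is allowed, and it moves $(g,b)$ to $(g,b+f_g)$. Write vectors of $\mathbb F_2^I$ in the order $10,11,20,21$. If $f$ has the constant value $c_i$ on the wires of type $i$, then $f\in\ker\delta$ and $f_g=(c_1,c_1,c_2,c_2)$. Next, let $f_i^*$ be the $i$-th coordinate mod $2$ of the image of $g$ under $G\to T=\mathbb Z_r\times\mathbb Z_4$; this makes sense because $r$ and $4$ are even. It is constant on cosets of $\langle a_i\rangle$, so $f(i,g\langle a_i\rangle)=f_i^*(g)$ defines $f\in\mathbb F_2^{\mathcal B}$. Since $f_i^*(gx_i)=f_i^*(g)+1$, we get $\delta f=1+1=0$ and $f_g=(u,u+1,w,w+1)$ for some $u,w$. The vectors $(1,1,0,0)$, $(0,0,1,1)$, $(u,u+1,w,w+1)$ are linearly independent and span $E$. So $\ker\delta\to E$, $f\mapsto f_g$, is onto for every $g$. $\square$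

**Proposition 6.** Let $\theta,\theta'$ represent $\Theta,\Theta'\in\mathcal H$. If $\Gamma_\theta\cong\Gamma_{\theta'}$ as colored graphs, then $\Theta=\Theta'$.

*Proof.* Let $\psi:\Gamma_\theta\to\Gamma_{\theta'}$ be a color-preserving isomorphism.

**Step 1: $\psi$ acts on each fiber by adding a vector.** Fibers are the components of the union of the colors $\varphi_e$, so $\psi(g,b)=(\beta(g),\sigma_g(b))$ with $\beta$ a bijection of $G$. Every vertex has one neighbor of color $\varphi_e$, hence $\sigma_g(b+e)=\sigma_g(b)+e$ for $e\in E$. So $\sigma_g(b)=b+f_g$ for some $f_g\in\mathbb F_2^I$.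

**Step 2: $\beta$ is a left translation.** The only fiber joined to $\Phi_g$ by $\alpha_i$ is $\Phi_{ga_i}$, so $\beta(ga_i)=\beta(g)a_i$. The fibers joined to $\Phi_g$ by $\xi_i$ are those over $gx_i$ and $gx_i^{-1}$, and we must tell them apart. The vertices $(g,b)$ and $(g,b+e)$ have the same neighbors in $\Phi_{gx_i}$ iff $e_{i1}=0$, and the same neighbors in $\Phi_{gx_i^{-1}}$ iff $e_{i0}=0$. Choose $e\in E$ with $e_{i1}=0$ and $e_{i0}=1$. The images under $\psi$ also differ by $e$, and they have the same neighbors in $\psi(\Phi_{gx_i})$. So $\psi(\Phi_{gx_i})$ is the fiber over $\beta(g)x_i$, that is, $\beta(gx_i)=\beta(g)x_i$. As $a_1,a_2,x_1,x_2$ generate the finite group $G$, $\beta(g)=g_0g$ with $g_0=\beta(1)$.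

**Step 3: the vectors $f_g$ are readings of one flip.** Preservation of $\alpha_i$ and of $\xi_i$ gives $(f_g)_{i0}=(f_{ga_i})_{i0}$ and $(f_g)_{i1}=(f_{gx_i})_{i0}$. By the first equation, $f(i,g\langle a_i\rangle):=(f_g)_{i0}$ is well defined. By the second, the $f_g$ are its vectors of readings (2), so $\sum_\iota(f_g)_\iota=(\delta f)(g)$.

**Step 4: compare parities.** Taking coordinate sums in $\psi(g,b)=(g_0g,b+f_g)$ gives $\theta'(g_0g)=\theta(g)+(\delta f)(g)$. Pair with $y\in Z=(\operatorname{Im}\delta)^\perp$ and use (5): $\Theta'(g_0y)=\Theta(y)$. By invariance $\Theta'(g_0y)=\Theta'(y)$, so $\Theta'=\Theta$. $\square$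

So there are at least $|\mathcal H|$ pairwise non-isomorphic colored graphs with $r2^{8r+5}$ vertices and transitive color-preserving group. It remains to see how large $\mathcal H$ is.

## 4. Minimal cuts of the torus give invariant functionals

**Proposition 7.** $\dim\mathcal H\ge2^r/(4r)$.

*Proof.* **Step 1: describe $Z$ by cuts of the torus.** Let $P=\{1,2\}\times T$ be the index set of the edges of $X$. Put $\varepsilon_{i,t}=1+a_{i,t}$, so $\varepsilon_{i,t}^2=0$, and $\varepsilon_S=\prod_{p\in S}\varepsilon_p$ for $S\subseteq P$. Expanding the products shows that the $\varepsilon_S$ are related to the elements of $A$ by a unitriangular matrix, so they form a basis of $\mathbb F_2A$. Since $\varepsilon_p\varepsilon_S$ is $\varepsilon_{S\cup\{p\}}$ for $p\notin S$ and $0$ for $p\in S$, the annihilator of $\varepsilon_p$ in $\mathbb F_2A$ is spanned by the $\varepsilon_S$ with $p\in S$.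

Write $y\in\mathbb F_2G$ as $y=\sum_ty_t\,t$ with $y_t=\sum_Sc_S(t)\varepsilon_S\in\mathbb F_2A$, where $c_S:T\to\mathbb F_2$. Then $y(1+x_i)=\sum_t(y_t+y_{tx_i^{-1}})t$. As $t(1+a_i)=\varepsilon_{i,t}t$, condition (4) becomes $(y_t+y_{tx_i^{-1}})\varepsilon_{i,t}=0$ for all $i,t$, that is,
$$c_S(t)=c_S(tx_i^{-1})\quad\text{whenever }(i,t)\notin S.$$
Let $X_S$ be the graph $X$ with the edges $e_p$ $(p\in S)$ deleted. We have shown
$$Z=\bigoplus_{S\subseteq P}\varepsilon_SK_S,\qquad K_S=\{c:T\to\mathbb F_2\text{ constant on the components of }X_S\}, \tag{6}$$
where $\varepsilon_Sc$ means $\sum_tc(t)\varepsilon_St$. For $S=\emptyset$ this contributes only the element $\sum_tt$, which is the single bit of the torus without lamps. For $S=P$ it contributes all $\varepsilon_Pt$, where $\varepsilon_P=\sum_{a\in A}a$.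

**Step 2: a functional for each minimal cut.** Call $S$ a *bond* if $X_S$ has exactly two components $\Omega,\Omega'$ and $X_{S\setminus\{p\}}$ is connected for every $p\in S$. The smallest example consists of the four edges at a vertex $t_0$. Deleting them isolates $t_0$; the rest is connected, since the three other cycles of length $r$ are intact and consecutively joined, and every remaining vertex of the cycle through $t_0$ has a neighbor in one of them. For a bond $S$ and $y\in Z$ put
$$\lambda_S(y)=c_S(\omega)+c_S(\omega'),\qquad\omega\in\Omega,\ \omega'\in\Omega',$$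
which is well defined because $c_S\in K_S$.

**Step 3: $\lambda_S$ is $A$-invariant.** We have $\lambda_S(a_py)-\lambda_S(y)=\lambda_S(\varepsilon_py)$. The coefficient function of $\varepsilon_S$ in $\varepsilon_py$ is $0$ if $p\notin S$. If $p\in S$ it is $c_{S\setminus\{p\}}$, which lies in $K_{S\setminus\{p\}}$ and is constant, because $X_{S\setminus\{p\}}$ is connected. In both cases $\lambda_S(\varepsilon_py)=0$. This is the point where minimality of the cut is used.

**Step 4: sum over $T$-orbits.** For $u\in T$ we have $uy=\sum_t(uy_tu^{-1})\,ut$ and $u\varepsilon_Su^{-1}=\varepsilon_{uS}$ with $uS=\{(i,ut):(i,t)\in S\}$. Since $e_{(i,ut)}=u\,e_{(i,t)}$, translation by $u$ maps $X_S$ to $X_{uS}$, and bonds to bonds. Hence $\lambda_{uS}(uy)=\lambda_S(y)$. So for each $T$-orbit $O$ of bonds, $\Lambda_O=\sum_{S\in O}\lambda_S$ is invariant under $T$ and $A$, and $\Lambda_O\in\mathcal H$. If $S$ is a bond with component $\Omega$, then $\varepsilon_S1_\Omega\in Z$ by (6), $\lambda_S(\varepsilon_S1_\Omega)=1$, and $\lambda_{S'}(\varepsilon_S1_\Omega)=0$ for every bond $S'\ne S$. So the $\Lambda_O$ are linearly independent.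 Orbits have at most $4r$ elements, hence $\dim\mathcal H\ge(\#\text{bonds})/(4r)$.

**Step 5: many bonds.** For $B\subseteq\mathbb Z_r$ let $\Omega_B=(\mathbb Z_r\times\{0,1\})\cup(B\times\{2\})\subseteq T$. It induces a connected subgraph: layer $0$ is a cycle, $(p,1)\sim(p,0)$, and $(p,2)\sim(p,1)$. Its complement $(\mathbb Z_r\times\{3\})\cup((\mathbb Z_r\setminus B)\times\{2\})$ induces a connected subgraph: layer $3$ is a cycle and $(p,2)\sim(p,3)$. So the set of edges between $\Omega_B$ and its complement is a bond: deleting it leaves two components, and putting back any one edge joins them. Different $B$ give different bonds, since $\Omega_B$ is the component of $(0,0)$. There are at least $2^r$ bonds. $\square$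

**Why a torus.** On a cycle $C_r$ in place of the torus, the bonds are just the pairs of edges, $\binom r2$ in number; division by the $r$ translations leaves a quantity of order $r$ only. The torus of width $4$ still has two generators and $4r$ positions, but exponentially many minimal cuts.

**The stabilizers.** The proof of Proposition 6 with $\theta=\theta'$ shows that all color-preserving automorphisms of $\Gamma_\theta$ have the form in Step 1 of Proposition 5. For each $g_0$ the possible $f$ form a coset of $\ker\delta$, so the group has order $|G||\ker\delta|$, and its vertex stabilizers have order $|\ker\delta|/8$. Since $|\mathcal B|=2\cdot|G|/2=|G|$, $\dim\ker\delta=|G|-\dim\operatorname{Im}\delta=\dim Z$. By (6), $\dim Z\ge2^{8r}$. So the stabilizers have order at least $2^{2^{8r}-3}$ in a graph with $r2^{8r+5}$ vertices: far outside the range of Observation 4.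

## 5. Erasing the eleven colors, and the proof of Theorem A

Let $d\ge229$ and $q=d-107\ge122$.

**Step 1: encode colors by numbers of edges.** Assign distinct integers $c$ to the colors: $1,2$ to $\xi_1,\xi_2$; $3,4$ to $\alpha_1,\alpha_2$; $5,\dots,11$ to the seven $\varphi_e$. For each color choose, once and for all, $C\subset\mathbb Z_q$ with $|C|=c$ and $C=-C$. This is possible: take $\{\pm1,\dots,\pm\lfloor c/2\rfloor\}$, together with $0$ if $c$ is odd. Let $\Gamma'_\theta$ have vertex set $V_\theta\times\mathbb Z_q$, with $(v,x)\sim(v,y)$ for $x\ne y$ and, for each edge $vw$ of $\Gamma_\theta$ whose color has the set $C$, $(v,x)\sim(w,y)$ iff $y-x\in C$. As $C=-C$, this is symmetric in $v,w$. The graph is simple, since a pair $v,w$ carries at most one color, and connected. The color-preserving automorphisms of $\Gamma_\theta$ and the translations of $\mathbb Z_q$ act on it, so it is vertex-transitive by Proposition 5. Its valency is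
$$q-1+8(1+2)+4(3+4)+(5+\dots+11)=q-1+24+28+56=q+107=d .$$

**Step 2: recover $\Gamma_\theta$.** Call the sets $\{v\}\times\mathbb Z_q$ blocks. Two vertices of one block have at least $q-2\ge120$ common neighbors. Let $(v,x)\sim(w,y)$ with $v\ne w$. Common neighbors inside the block of $v$ are neighbors of $(w,y)$ there, at most $11$; those outside it are among the $108$ neighbors of $(v,x)$ outside its block. So there are at most $119$. Hence an isomorphism $\Gamma'_\theta\to\Gamma'_{\theta'}$ maps edges inside blocks to edges inside blocks, and so blocks to blocks. The number of edges between two blocks is $qc$ or $0$, and the $c$ are distinct, so it induces a color-preserving isomorphism $\Gamma_\theta\to\Gamma_{\theta'}$. By Proposition 6 the graphs $\Gamma'_\theta$, one for each $\Theta\in\mathcal H$, are pairwise non-isomorphic. By Proposition 7 there are at least $2^{2^r/(4r)}$ of them, of order $qr2^{8r+5}$.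

**Step 3: choose $r$.** Given large $n$, let $r$ be the largest even integer with $qr2^{8r+5}\le n$. Then $n<q(r+2)2^{8(r+2)+5}=q(r+2)2^{8r+21}$, so $2^r\ge\big(n/(q(r+2)2^{21})\big)^{1/8}$, and $r=O(\log n)$. Therefore
$$\log VT_d(n)\ \ge\ \frac{2^r}{4r}\log2\ \ge\ n^{1/9}$$
for large $n$, because the middle term is at least $n^{1/8}$ divided by a constant (depending on $d$) times $(\log n)^{9/8}$. This proves the inequality of Theorem A. Now let $b>0$ and $d\ge229$. For large $n$ we have $n^{1/9}>bd\log^2n$, hence $VT_d(n)>n^{bd\log n}$. So no constants as in (1) exist, and the statement is disproved. $\blacksquare$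

**Proof of the Corollary.** The lower bound is Theorem A. A $d$-valent graph on $\{1,\dots,k\}$ is given by a list of $d$ neighbors for each vertex, so there are at most $k^{dk}$ of them, and $VT_d(n)\le\sum_{k\le n}k^{dk}\le n^{dn+1}$. Taking logarithms twice gives $\frac19\log n\le\log\log VT_d(n)\le\log(dn+1)+\log\log n$, which is $\Theta(\log n)$. Finally $CAY_d(n)/VT_d(n)\le\exp(bd\log^2n-n^{1/9})\to0$ by Known result (1). $\square$

## 6. A Coxeter group whose cycle lengths name its generators

We turn to Theorem B. Proposition 3 gives the right number of *colored* graphs. If we simply forget the colors, the argument breaks at the dictionary: an isomorphism need not respect the generators. The colored cube is a case in point. Its color-preserving group is regular, but without colors the stabilizers have order at least $6$. In the tree of $U$ all generators look alike. So we add relations that let the graph itself tell which edge has which color.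

**The case $d=3$.** Let $W=\langle s_1,s_2,s_3\mid s_i^2,(s_1s_2)^4,(s_2s_3)^8\rangle$. Its Cayley graph consists of octagons (colors $1,2$) and $16$-gons (colors $2,3$). Each edge of color $2$ lies on one octagon and one $16$-gon, and these are otherwise arranged like a tree. At a vertex, the shortest cycle through the edges $1,2$ has length $8$, and through $2,3$ length $16$. Through $1,3$ one goes around an octagon and a $16$-gon glued along an edge, which has length $8+16-2=22$. Three different numbers, so the graph knows its colors. We now prove this for all $d$.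

**Setting.** Let $d\ge3$, $m_i=2^{i+1}$ for $1\le i\le d-1$, and
$$W=\langle s_1,\dots,s_d\mid s_i^2\ (1\le i\le d),\ (s_is_{i+1})^{m_i}\ (1\le i\le d-1)\rangle .$$
The generators are distinct and non-trivial: all $m_i$ are even, so $W$ maps to $\mathbb Z_2^d$ with $s_i$ going to the $i$-th basis vector. $W$ is the tree product, along a path, of the dihedral groups $D_i=\langle s_i,s_{i+1}\rangle$ of order $2m_i$, amalgamating $\langle s_{i+1}\rangle$ in $D_i$ and $D_{i+1}$. We recall from Bass–Serre theory (Serre, *Trees*):

* the $D_i$ embed in $W$, and $W$ acts on a tree $\mathfrak T$ whose vertices are the cosets $gD_i$ and whose edges are the cosets $g\langle s_j\rangle$ $(2\le j\le d-1)$, the edge $g\langle s_j\rangle$ joining $gD_{j-1}$ and $gD_j$; stabilizers are $gD_ig^{-1}$ and $g\langle s_j\rangle g^{-1}$, and there are no inversions, because the index $i$ of a vertex is preserved;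
* a group acting freely and without inversions on a tree is the fundamental group of the quotient graph; if that graph is finite with $v$ vertices and $e$ edges, the group is free of rank $1-v+e$.

An element of $D_l\cap D_{l'}$ with $l<l'$ fixes the path in $\mathfrak T$ from $D_l$ to $D_{l'}$. So $D_l\cap D_{l+1}=\langle s_{l+1}\rangle$, and $D_l\cap D_{l'}\le\langle s_{l+1}\rangle\cap\langle s_{l+2}\rangle=1$ for $l'\ge l+2$.

**Sides of an edge.** Let $\mathrm{Cay}(W)$ have edges $\{x,xs_i\}$ of color $i$. For $x\in W$ let $\pi_x$ be the path $xD_1,xD_2,\dots,xD_{d-1}$ in $\mathfrak T$; its edges are the cosets $x\langle s_j\rangle$. Note that $\pi_{xs_i}$ contains $xD_{i-1}$ (if $i\ge2$) and $xD_i$ (if $i\le d-1$), since $s_i\in D_{i-1}$ and $s_i\in D_i$ respectively. Let $\bar e=g\langle s_j\rangle=\{g,gs_j\}$ be an edge of $\mathfrak T$. If $x\notin\bar e$, then $\pi_x$ does not use $\bar e$ and lies on one side of it. Write $x\in W^-(\bar e)$ if this is the side of $gD_{j-1}$, and $x\in W^+(\bar e)$ if it is the side of $gD_j$. If $x,xs_i\notin\bar e$, then $\pi_x$ and $\pi_{xs_i}$ share a vertex, so $x$ and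 $xs_i$ are on the same side. Thus removing the two vertices of $\bar e$ separates $W^-(\bar e)$ from $W^+(\bar e)$ in $\mathrm{Cay}(W)$.

**Splitting.** Let $C$ be a simple cycle in $\mathrm{Cay}(W)$ of length $|C|\ge3$. Say that $\bar e=\{g,gs_j\}$ *splits* $C$ if $C$ meets both $W^\pm(\bar e)$. Removing one vertex from $C$, or two consecutive ones, leaves a path, which lies on one side. So if $\bar e$ splits $C$, then $g,gs_j$ both lie on $C$ and are not consecutive; in particular the edge $\{g,gs_j\}$ is not in $C$. The two arcs of $C$ between them have non-empty interiors, which lie on opposite sides. Adding the edge $\{g,gs_j\}$ to the arcs gives simple cycles $C^-,C^+$ of length at least $3$ with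
$$|C|=|C^-|+|C^+|-2,\qquad|C^\pm|<|C| . \tag{7}$$

"$C$ passes through $u,v,w$" will mean that these are consecutive vertices of $C$.

**Lemma 8.** (a) If $C$ passes through $vs_i,v,vs_j$ with $j\ge i+2$, then $\{v,vs_{i+1}\}$ splits $C$.

(b) If nothing splits $C$, then $C$ is a polygon, that is, the $2m_i$-cycle with colors $i,i+1$ on a coset $xD_i$.

*Proof.* (a) Here $2\le i+1\le d-1$, so $\bar e=\{v,vs_{i+1}\}$ is an edge of $\mathfrak T$, joining $vD_i$ and $vD_{i+1}$. The path $\pi_{vs_i}$ contains $vD_i$, which is on the $-$ side. The path $\pi_{vs_j}$ contains $vD_{j-1}$ with $j-1\ge i+1$, which is on the $+$ side. Since $vs_i,vs_j\notin\bar e$, $C$ meets both sides.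

(b) By (a), the colors of the two edges of $C$ at any vertex differ by exactly $1$. Suppose consecutive edges $uv,vw,wz$ of $C$ have colors $c_1,c_2,c_3$ with $c_1\ne c_3$. Then $\{c_1,c_3\}=\{c_2-1,c_2+1\}$, so $2\le c_2\le d-1$ and $\bar e=\{v,w\}=v\langle s_{c_2}\rangle$ is an edge of $\mathfrak T$, with $u,z\notin\bar e$. Whichever of $u,z$ is reached by color $c_2-1$ lies on the side of $vD_{c_2-1}=wD_{c_2-1}$, and the one reached by color $c_2+1$ lies on the side of $vD_{c_2}=wD_{c_2}$. So $\bar e$ splits $C$, a contradiction. Hence $C$ alternates between two colors $i,i+1$. It runs inside the $2m_i$-cycle on a coset of $D_i$, and being a simple cycle it is all of it. $\square$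

**Lemma 9.** For $1\le i<j\le d$ and any $v\in W$, the minimal length of a simple cycle of $\mathrm{Cay}(W)$ through $vs_i,v,vs_j$ is
$$L_{ij}=\sum_{l=i}^{j-1}2m_l-2(j-i-1)=2^{j+2}-2^{i+2}-2(j-i-1).$$
The numbers $L_{ij}$ $(i<j)$ are pairwise distinct and less than $L:=2^{d+2}$.

*Proof.* **Step 1: the lower bound,** by induction on $|C|$, for all $v,i,j$ at once.

* If nothing splits $C$, then by Lemma 8(b) $j=i+1$ and $|C|=2m_i=L_{i,i+1}$.
* If $j\ge i+2$, split along $\{v,vs_{i+1}\}$, using Lemma 8(a). One of $C^\pm$ passes through $vs_i,v,vs_{i+1}$ and the other through $vs_{i+1},v,vs_j$. By induction and (7), $|C|\ge L_{i,i+1}+L_{i+1,j}-2=L_{ij}$.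
* If $j=i+1$ and some $\bar e$ with $v\notin\bar e$ splits $C$, then $v$ is interior to one of the arcs, so one of $C^\pm$ passes through $vs_i,v,vs_{i+1}$. It is shorter, and by induction $|C|>L_{i,i+1}$.
* If $j=i+1$ and some $\bar e=\{v,vs_k\}$ splits $C$, then $k\ne i,i+1$, because that edge is not in $C$. So $vs_i$ and $vs_{i+1}$, the neighbors of $v$ on $C$, lie in the interiors of different arcs and hence on opposite sides. But $\pi_{vs_i}$ and $\pi_{vs_{i+1}}$ both contain $vD_i$, a contradiction. This case does not occur.

**Step 2: the bound is attained.** For $i\le l\le j-1$ let $Q_l$ be the path from $vs_l$ to $vs_{l+1}$ in the polygon on $vD_l$ that avoids $v$; its length is $2m_l-2$. Concatenate $Q_i,\dots,Q_{j-1}$ and close up through $v$. The total length is $\sum_l(2m_l-2)+2=L_{ij}$. The cycle is simple: $vD_l\cap vD_{l+1}=\{v,vs_{l+1}\}$, so $Q_l$ and $Q_{l+1}$ share only $vs_{l+1}$; and $vD_l\cap vD_{l'}=\{v\}$ for $l'\ge l+2$, so $Q_l$ and $Q_{l'}$ are disjoint.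

**Step 3: distinctness.** For fixed $j$, $L_{j-1,j}=2^{j+1}$ and $L_{i-1,j}-L_{ij}=2^{i+1}-2>0$ for $2\le i\le j-1$, and $L_{ij}<2^{j+2}\le L$. So $L_{ij}\in[2^{j+1},2^{j+2})$ determines $j$, and then, by strict monotonicity in $i$, also $i$. $\square$

Length of elements of $W$ means word length in $s_1,\dots,s_d$.

**Lemma 10.** Let $N\lhd W$ have finite index and contain no non-trivial element of length at most $L$. Then $\Gamma_N=\mathrm{Cay}(W/N,\{s_iN\})$ is a $d$-valent GRR of order $|W:N|$. If $N'$ is another such subgroup and $\Gamma_N\cong\Gamma_{N'}$, then $N=N'$.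

*Proof.* **Step 1: short cycles are the same in $\Gamma_N$ and $\mathrm{Cay}(W)$.** Since $s_i$ and $s_is_j$ $(i\ne j)$ are non-trivial of length at most $2\le L$, they are not in $N$, so the $s_iN$ are $d$ distinct involutions. A simple cycle of length at most $L$ in $\Gamma_N$ spells a word that represents an element of $N$ of length at most $L$, hence $1$ in $W$. So it lifts to a closed walk in $\mathrm{Cay}(W)$, with distinct vertices because their images are distinct. Conversely, let $C$ be a simple cycle of length at most $L$ in $\mathrm{Cay}(W)$. If two of its vertices $x,y$ have $xN=yN$, then $x^{-1}y\in N$ has length at most $L/2$, so $x=y$. Hence $C$ projects to a simple cycle. Since $L_{ij}<L$, Lemma 9 holds in $\Gamma_N$: the minimal length of a simple cycle through $vs_i,v,vs_j$ is $L_{ij}$.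

**Step 2: isomorphisms preserve colors.** An isomorphism $\Gamma_N\to\Gamma_{N'}$ (possibly $N'=N$) induces at each vertex a permutation $\pi$ of the colors, and the minimal cycle lengths for the pairs $\{\pi(i),\pi(j)\}$ and $\{i,j\}$ agree. By Lemma 9, $\pi$ fixes every pair of colors, so $\pi=1$ as $d\ge3$.

**Step 3: conclusion.** Now we are back in Section 1. A color-preserving automorphism that fixes a vertex is trivial, so $\mathrm{Aut}(\Gamma_N)=W/N$ is regular. If $\Gamma_N\cong\Gamma_{N'}$, compose the isomorphism with a translation so that $1\mapsto1$. A word represents a closed walk at $1$ in $\Gamma_N$ iff it does in $\Gamma_{N'}$, so $N=N'$. $\square$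

## 7. Free subgroups of the Coxeter group, and the proof of Theorem B

It remains to apply Lemma 2 to the group $W$ of Section 6, inside a subgroup $N_1$ without short elements.

**Step 1: a free normal subgroup of $2$-power index.** For $1\le i\le d-1$ let $\rho_i:W\to D_i$ fix $s_i,s_{i+1}$ and kill the other generators. This respects the relations: $(s_{i-1}s_i)^{m_{i-1}}$ goes to $s_i^{m_{i-1}}=1$ and $(s_{i+1}s_{i+2})^{m_{i+1}}$ goes to $s_{i+1}^{m_{i+1}}=1$, because all $m_k$ are even. Let $N_0=\bigcap_i\ker\rho_i$. Then $W/N_0$ embeds in $\prod_iD_i$, which is a finite $2$-group. As $\rho_i$ is injective on $D_i$ and $N_0$ is normal, $N_0$ meets every conjugate of every $D_i$ trivially. So $N_0$ acts freely on $\mathfrak T$, and it is free. Its rank is finite, because $W$ is finitely generated and $|W:N_0|$ is finite.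

**Step 2: remove short elements.** Let $P_m$ be the series of Lemma 1 for $F=N_0$. Its terms are characteristic in $N_0$, hence normal in $W$, of $2$-power index, and they decrease to $1$. There are finitely many elements of length at most $L$ in $W$, so some term $N_1$ contains no non-trivial element of length at most $L$. As a subgroup of finite index in $N_0$, it is free of finite rank.

**Step 3: ranks.** Let $H\le N_1$ be normal in $W$ with $|W:H|=\ell$ finite. It acts freely on $\mathfrak T$. The $H$-orbits on the cosets of $D_i$ correspond to the cosets in $W/H$ of the image of $D_i$, which has order $2m_i$ because $D_i\cap H=1$. So $H\backslash\mathfrak T$ has $\sum_i\ell/(2m_i)$ vertices and, in the same way, $(d-2)\ell/2$ edges. Hence $H$ is free of rank $1+\kappa\ell$, where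
$$\kappa=\frac{d-2}2-\sum_{i=1}^{d-1}2^{-(i+2)}=\frac{d-2}2-\frac14+2^{-d-1}>\frac{2d-5}4\ge\frac d{12}\ge\frac14 ;$$
the last two inequalities hold because $d\ge3$.

**Step 4: counting.** All hypotheses of Lemma 2 hold for $W$, $N_1$, $\kappa$. So for large $n$ there are at least
$$2^{\kappa(\log_2n)^2/1600}\ \ge\ 2^{(d/19200)(\log_2n)^2}$$
normal subgroups $N\le N_1$ of $W$ with $|W:N|\le n$. Each contains no non-trivial element of length at most $L$, so by Lemma 10 the graphs $\Gamma_N$ are pairwise non-isomorphic $d$-valent GRRs of order at most $n$. Since $(\log_2n)^2\log2\ge(\log n)^2$,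
$$GRR_d(n)\ \ge\ n^{(d/19200)\log n}$$
for large $n$. Every GRR is a Cayley graph, so $GRR_d(n)\le CAY_d(n)$, and Known result (1) gives $CAY_d(n)\le n^{bd\log n}$ for large $n$ with an absolute $b$. With $a=1/19200$, this $b$, and any $c>0$, Theorem B follows. $\blacksquare$
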